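# A pointwise dual ergodic map with no Darling–Kac set

## 1. Egorov's theorem and the guess that a Darling–Kac set always exists

The question is whether an almost everywhere limit law for transfer operators can always be made uniform on some set of finite measure. The first guess is yes: Egorov's theorem turns almost everywhere convergence into uniform convergence after removing a small set, and in the standard examples a good set is visible at once. We make this precise, test the guess, and see how far Egorov's theorem carries us.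

Throughout, $(X,\mu)$ is a $\sigma$-finite measure space with $\mu(X)=\infty$, and $f:X\to X$ is measure preserving. Functions and sets are taken modulo null sets.

**Definition (transfer operator).** $L:L^1(X)\to L^1(X)$ is determined by $\int Lv\cdot u\,d\mu=\int v\cdot u\circ f\,d\mu$ for $v\in L^1$, $u\in L^\infty$. We write $S_nv=\sum_{j=0}^{n-1}L^jv$.

If $f$ is invertible, then $Lv=v\circ f^{-1}$, and $S_n1_A(y)$ counts the visits to $A$ of the backward orbit of $y$ during $n$ steps. If $f$ is not invertible, $L$ averages over preimages. In all cases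
$$0\le g\le s,\ g\in L^1\quad\Longrightarrow\quad 0\le Lg\le s, \tag{1}$$
because $\int_U Lg\,d\mu=\int_{f^{-1}U}g\,d\mu\le s\,\mu(U)$ for every set $U$ of finite measure.

**Definition (conservative).** A set $W$ is wandering if the sets $f^{-n}W$, $n\ge0$, are disjoint. The map $f$ is conservative if every wandering set is null.

**Definition (pointwise dual ergodic).** A conservative measure preserving $f$ is pointwise dual ergodic if there is a positive sequence $a_n$ with
$$a_n^{-1}S_nv\to\int_Xv\,d\mu\quad\text{a.e., for all }v\in L^1(X). \tag{2}$$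
We call $a_n$ a return sequence. Any two return sequences of $f$ are asymptotically equivalent: evaluate (2) for one $v$ with $\int v\ne0$ at one good point.

**Definition (Darling–Kac set).** For $f$ pointwise dual ergodic, a set $Y$ with $\mu(Y)\in(0,\infty)$ is a Darling–Kac set if $a_n^{-1}S_n1_Y\to\mu(Y)$ uniformly on $Y$, that is, $\big\|1_Y\big(a_n^{-1}S_n1_Y-\mu(Y)\big)\big\|_{L^\infty}\to0$. If such a set exists, $f$ is called uniformly dual ergodic.

Ian Melbourne and Dalia Terhesiu, "First and higher order uniform dual ergodic theorems for dynamical systems with infinite measure", arXiv:1105.5085 (2011), state as an open question whether every pointwise dual ergodic transformation has a Darling–Kac set.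

**A random walk.** Let $\Sigma=\{-1,0,1\}^{\mathbb N_0}$ carry the product measure $\nu$ with weights $q_{\pm1}=\frac14$, $q_0=\frac12$, and let $\sigma$ be the shift. On $Z=\Sigma\times\mathbb Z$ with $\lambda=\nu\times$ counting measure, put
$$B(x,k)=(\sigma x,\,k+x_0).$$
The preimages of $(x,k)$ are the points $(ex,k-e)$ with $e\in\{-1,0,1\}$. So $B$ preserves $\lambda$ and its transfer operator is
$$Pw(x,k)=\sum_e q_e\,w(ex,k-e).$$
A step is half the sum of two independent signs, so the $r$-fold convolution of the weights is $q_r(i)=4^{-r}\binom{2r}{r+i}$. Hence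
$$P^r1_{\Sigma\times\{i\}}(x,k)=q_r(k-i). \tag{3}$$
On $\Sigma\times\{0\}$ the function $\sum_{j<n}P^j1_{\Sigma\times\{0\}}$ equals the constant $\sum_{j<n}q_j(0)$. Uniformity is automatic. (The argument of Section 3, with a clock that always ticks, shows that $B$ is pointwise dual ergodic with return sequence $2\sqrt{n/\pi}$, so $\Sigma\times\{0\}$ is a Darling–Kac set.)

**Markov shifts.** The same happens for the one-sided shift of a Markov chain $Q$ with invariant measure $\pi$ and shift-invariant measure $\lambda([u_0\dots u_l])=\pi(u_0)Q(u_0,u_1)\cdots Q(u_{l-1},u_l)$. For a state $s$ and a cylinder $U=[u_0\dots u_l]$,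
$$\int_UP^n1_{[s]}\,d\lambda=\lambda([s]\cap B^{-n}U)=\pi(s)Q^n(s,u_0)Q(u_0,u_1)\cdots Q(u_{l-1},u_l).$$
So $P^n1_{[s]}(x)=\pi(s)Q^n(s,x_0)/\pi(x_0)$, which on $[s]$ is the constant $Q^n(s,s)$. If such a shift is pointwise dual ergodic, every $[s]$ with $\pi(s)\in(0,\infty)$ is a Darling–Kac set.

**What Egorov gives in general.** Start from any $A_0$ of finite positive measure. Egorov's theorem gives a large $A_1\subset A_0$ on which $S_n1_{A_0}/a_n\to\mu(A_0)$ uniformly. But now the set on which we look, $A_1$, is not the set whose visits we count, $A_0$. The natural repair is to iterate, and this gives half of what we want.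

**Lemma 1 (the upper half).** Every pointwise dual ergodic $f$ has a set $A$, $\mu(A)\in(0,\infty)$, with
$$\lim_{n\to\infty}\operatorname{ess\,sup}_X\frac{S_n1_A}{a_n}=\lim_{n\to\infty}\operatorname{ess\,sup}_A\frac{S_n1_A}{a_n}=\mu(A).$$

*Proof.* **Step 1: build $A$.** Let $\mu(A_0)\in(0,\infty)$. By Egorov's theorem choose inductively $A_{k+1}\subset A_k$ with $\mu(A_k\setminus A_{k+1})\le2^{-k-2}\mu(A_0)$ and $S_n1_{A_k}/a_n\to\mu(A_k)$ uniformly on $A_{k+1}$. Let $A=\bigcap_kA_k$. Then $\mu(A_0\setminus A)\le\frac12\mu(A_0)$, so $\mu(A)\ge\frac12\mu(A_0)>0$, and $\mu(A_k)\downarrow\mu(A)$.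

**Step 2: the limit on $A$.** For each $k$, since $A\subset A_{k+1}$, on $A$ we have $S_n1_A\le S_n1_{A_k}\le a_n(\mu(A_k)+o(1))$ uniformly. Let $n\to\infty$, then $k\to\infty$: $\limsup_n\operatorname{ess\,sup}_AS_n1_A/a_n\le\mu(A)$. Since $S_n1_A/a_n\to\mu(A)$ at almost every point of $A$, also $\liminf_n\operatorname{ess\,sup}_AS_n1_A/a_n\ge\mu(A)$.

**Step 3: pass from $A$ to $X$ by a maximum principle.** Put $s_n=\operatorname{ess\,sup}_AS_n1_A$. By (1), $s_n\le n<\infty$, and $s_n$ is nondecreasing. We claim $S_n1_A\le s_n$ a.e. on $X$. For $n=1$ this says $1_A\le1$. For the induction step write $S_{n+1}1_A=1_A+L(S_n1_A)$. On $A$ this is at most $s_{n+1}$ by definition. On $A^c$ it equals $L(S_n1_A)\le s_n\le s_{n+1}$ by (1). So the two essential suprema coincide. $\square$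

Now try the lower half. On $A$,
$$S_n1_A=S_n1_{A_k}-S_n1_{A_k\setminus A}.$$
The first term is uniformly close to $\mu(A_k)a_n$. The second is asymptotic to $\mu(A_k\setminus A)a_n$, which is small, but only almost everywhere. The only bound on it that is uniform on $A$ and that the construction supplies is $S_n1_{A_k\setminus A}\le S_n1_{A_k}$, and this gives nothing better than $S_n1_A\ge0$. Removing points from a set lowers the count of visits to it, and nothing prevents some remaining point from losing almost all its visits. This can really happen, for every choice of set at once; the guess is wrong.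

**Theorem 2.** There is a conservative, ergodic, measure preserving transformation $f$ of an infinite $\sigma$-finite measure space which is pointwise dual ergodic with $a_n=\sqrt{8n/\pi}$ and which has no Darling–Kac set. Moreover, there are no $v\in L^1$, $v\ge0$, $v\not\equiv0$, and constants $0<c_1\le c_2<\infty$, $n_0\ge1$ such that
$$c_1a_n\le S_nv\le c_2a_n\quad\text{a.e. on }\{v>0\}\text{ for all }n\ge n_0. \tag{4}$$

## 2. A random walk driven by an invertible clock

We want a system where almost every point has the right asymptotics, but where rare points see a transfer operator with no averaging in it for a long time. The device is to let the random walk move only when a clock ticks, and to take the clock invertible, so that $L$ does not average over it.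

**The clock.** $\Omega=\{0,1\}^{\mathbb Z}$ with the Bernoulli measure $m$, $m(\omega_0=1)=p\in(0,1)$, and the two-sided shift $(T\omega)_i=\omega_{i+1}$. It is invertible, ergodic and preserves $m$.

**The fiber.** For now let $(Z,\lambda)$ be any $\sigma$-finite space, $\lambda\ne0$, and $B:Z\to Z$ any $\lambda$-preserving map, with transfer operator $P$.

**The map.** On $X=\Omega\times Z$ with $\mu=m\times\lambda$ put
$$f(\omega,z)=(T\omega,\,B^{\omega_0}z).$$
If $\omega_0=1$ the fiber point moves; if $\omega_0=0$ it is frozen. By Fubini, $\mu(f^{-1}C)=\int\lambda(B^{-\omega_0}C_{T\omega})\,dm=\int\lambda(C_{T\omega})\,dm=\mu(C)$, so $f$ preserves $\mu$.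

**Notation.** Let $G_n(\omega)=\sum_{i=0}^{n-1}\omega_i$, so $f^n(\omega,z)=(T^n\omega,B^{G_n(\omega)}z)$, and let
$$H_n(\omega)=G_n(T^{-n}\omega)=\sum_{i=1}^n\omega_{-i},$$
the number of ticks among the last $n$. Let $R(\omega,z)=(T^{-1}\omega,z)$, an invertible $\mu$-preserving map which rewinds the clock and leaves the fiber alone. Let $\mathcal P_r$ be the transfer operator of $\mathrm{id}\times B^r$; it is $P^r$ applied in each fiber. So $\mathcal P_0=\mathrm{id}$, and $\mathcal P_r(\phi(\omega)v)=\phi(\omega)\mathcal P_rv$ for bounded measurable $\phi$.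

**The basic formula.** For $v\in L^1(\mu)$ and $n,r\ge0$,
$$L^nv=\mathcal P_r(v\circ R^n)\quad\text{a.e. on }\{H_n=r\}. \tag{5}$$

*Proof.* For bounded $u$, split according to the value of $G_n$, and then substitute $T^{-n}\omega$ for $\omega$:
$$\begin{aligned}\int v\cdot u\circ f^n\,d\mu&=\sum_r\int_{\{G_n=r\}}v(\omega,z)\,u(T^n\omega,B^rz)\,d\mu\\&=\sum_r\int_{\{H_n=r\}}(v\circ R^n)(\omega,z)\,u(\omega,B^rz)\,d\mu\\&=\sum_r\int\mathcal P_r\big(1_{\{H_n=r\}}\,v\circ R^n\big)\,u\,d\mu.\end{aligned}$$
Since $\mathcal P_r$ commutes with multiplication by $1_{\{H_n=r\}}$, the last line is $\int\big(\sum_r1_{\{H_n=r\}}\mathcal P_r(v\circ R^n)\big)u\,d\mu$. $\square$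

In words: to compute $L^nv$ at $(\omega,z)$, rewind the clock $n$ steps and average over the fiber preimages of order $H_n(\omega)$. If $H_n(\omega)=0$, there is no averaging: $L^nv=v\circ R^n$.

**The example for Theorem 2.** From here to the end of Section 3, $p=\frac12$ and $(Z,\lambda,B)$ is the random walk of Section 1; so $\mu(X)=\infty$. Let us test two candidate sets by hand.

*First candidate: $Y=\Omega\times\Sigma\times\{0\}$,* with $\mu(Y)=1$. Here $1_Y\circ R^j=1_Y$, so (5) and (3) give
$$S_n1_Y(\omega,x,k)=\sum_{j=0}^{n-1}q_{H_j(\omega)}(k). \tag{6}$$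
On $Y$ we have $k=0$, with $q_0(0)=1$, $q_1(0)=\frac12$, $q_2(0)=\frac38$. So $S_21_Y$ is $2$ if $\omega_{-1}=0$ and $\frac32$ if $\omega_{-1}=1$. For $(\omega_{-1},\omega_{-2})=(0,0),(0,1),(1,0),(1,1)$, the value of $S_31_Y$ is $3,\frac52,2,\frac{15}8$. In general, on the part of $Y$ where $\omega_{-1}=\dots=\omega_{-(n-1)}=0$, which has measure $2^{-(n-1)}>0$, we get $S_n1_Y=n$. The upper bound fails as badly as possible. The lower bound is fine: $q_{r+1}(0)/q_r(0)=\frac{2r+1}{2r+2}<1$ and $H_j\le j$, so $S_n1_Y\ge\sum_{j<n}q_j(0)$ on $Y$.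

*Second candidate: trim the clock.* Remove the points with a slow past. Let
$$D_*=\{\omega:H_j(\omega)\ge j/4\text{ for all }j\ge1\},\qquad A_*=D_*\times\Sigma\times\{0\}.$$
First, $m(D_*)>0$. Indeed $H_j/j\to\frac12$ a.e., so for some $J$ the event $\{H_j\ge j/4\ \forall j\ge J\}$ has positive measure. Ask that $\omega_{-1}=\dots=\omega_{-J}=1$ and, independently, that $T^{-J}\omega$ lies in this event. Then $H_j(\omega)=j$ for $j\le J$. For $j\ge1$, $H_{J+j}(\omega)=J+H_j(T^{-J}\omega)$, and this is at least $(J+j)/4$: trivially if $j\le3J$, and because $H_j(T^{-J}\omega)\ge j/4$ if $j>3J$.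

By (5) and (3), on $A_*$ we have $S_n1_{A_*}=\sum_{j<n}1_{D_*}(T^{-j}\omega)\,q_{H_j(\omega)}(0)$. Now the upper bound is fine. The sequence $r\,q_r(0)^2$ increases, since its successive ratio is $\frac{(2r+1)^2}{4r(r+1)}>1$, and it tends to $1/\pi$. Hence $q_r(0)\le(\pi r)^{-1/2}$, so for $\omega\in D_*$, $j\ge1$ we have $q_{H_j}(0)\le2(\pi j)^{-1/2}$, and $S_n1_{A_*}\le1+4\sqrt{n/\pi}$ on $A_*$.

But the lower bound is destroyed. Fix $a\ge1$ and take $\omega$ with $\omega_{-1}=\dots=\omega_{-a}=1$, $\omega_{-a-1}=\dots=\omega_{-4a}=0$, and $T^{-4a}\omega\in D_*$. This is a set of measure $2^{-4a}m(D_*)>0$. It lies in $D_*$: for $j\le a$, $H_j=j$; for $a\le j\le4a$, $H_j=a\ge j/4$; for $j>4a$, $H_j(\omega)=a+H_{j-4a}(T^{-4a}\omega)\ge j/4$. For $1\le i<4a$ we have $H_i(\omega)>i/4$, so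
$$H_{4a-i}(T^{-i}\omega)=a-H_i(\omega)<\frac{4a-i}4,$$
and $T^{-i}\omega\notin D_*$. Hence $S_n1_{A_*}=1$ on a subset of $A_*$ of positive measure, for all $n\le4a$; and $a$ was arbitrary.

So $Y$ has a good lower bound and linear growth above, while $A_*$ has a good upper bound and no lower bound. Section 4 shows that no set, and no function, escapes this alternative.

## 3. Pointwise dual ergodicity with $a_n=\sqrt{8n/\pi}$

We use one textbook theorem.

**Hurewicz's ergodic theorem** (Aaronson, *An Introduction to Infinite Ergodic Theory*, Thm 2.2.1). If $f$ is conservative, ergodic and measure preserving, and $v,u\in L^1$ with $u\ge0$, $\int u>0$, then $S_nv/S_nu\to\int v/\int u$ a.e.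

So it suffices to know the asymptotics of $S_nu$ for a single $u$, and to prove conservativity and ergodicity.

**Step (a): one function, by the law of large numbers for the clock.** Take $u=1_Y$ and (6). For a.e. $\omega$, $H_j(\omega)/j\to\frac12$. For each fixed $k$, $q_r(k)\sim(\pi r)^{-1/2}$ as $r\to\infty$. So the $j$-th term of (6) is $\sim(2/(\pi j))^{1/2}$, a divergent positive series, and
$$S_n1_Y\sim\sqrt{2/\pi}\cdot2\sqrt n=\sqrt{8n/\pi}=a_n\quad\text{a.e. on }X. \tag{7}$$

**Step (b): conservativity.** Let $W$ be wandering. Then $\sum_{j<n}1_W\circ f^j\le1$, so by duality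
$$\int_WS_n1_Y\,d\mu=\int_Y\sum_{j<n}1_W\circ f^j\,d\mu\le\mu(Y)<\infty\quad\text{for all }n.$$
As $S_n1_Y\uparrow\infty$ a.e. by (7), $\mu(W)=0$.

**Step (c): ergodicity, by showing that an invariant function does not see the fiber.** Let $h=1_C$ with $h=h\circ f$ a.e., and write $h_\omega=h(\omega,\cdot)$. By Fubini, for a.e. $\omega$ and all $n$, $h_\omega=h_{T^n\omega}\circ B^{G_n(\omega)}$ $\lambda$-a.e. So for $w\in L^1(\lambda)$
$$\Big|\int h_\omega w\,d\lambda\Big|=\Big|\int h_{T^n\omega}\,P^{G_n(\omega)}w\,d\lambda\Big|\le\|P^{G_n(\omega)}w\|_1. \tag{8}$$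
We feed in functions $w$ of integral $0$ that $P^n$ sends to zero. For $r\ge0$, call the sets $[e_0\dots e_{r-1}]\times\{k\}$ the $r$-cylinders. From the formula for $P$,
$$P^r1_{[e_0\dots e_{r-1}]\times\{k\}}=\nu([e_0\dots e_{r-1}])\,1_{\Sigma\times\{k+\sum e_i\}}.$$
Let $C',C''$ be two $r$-cylinders and $w=1_{C'}/\lambda(C')-1_{C''}/\lambda(C'')$. With $k',k''$ the corresponding integers $k+\sum e_i$, (3) gives for $n\ge r$
$$\|P^nw\|_1=\sum_i|q_{n-r}(i-k')-q_{n-r}(i-k'')|\le|k'-k''|\sum_i|q_{n-r}(i)-q_{n-r}(i-1)|=2|k'-k''|\,q_{n-r}(0)\to0.$$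
The inequality is the triangle inequality along the integers between $k'$ and $k''$. The last equality holds because $q_{n-r}$ is symmetric and unimodal: its increments sum to $q_{n-r}(0)$ on the way up and to the same on the way down.

Since $G_n(\omega)\to\infty$ a.e., (8) shows that for a.e. $\omega$ and every $r$, $h_\omega$ has the same average over all $r$-cylinders. The common value does not depend on $r$, since an $r$-cylinder is a union of $(r+1)$-cylinders. Call it $c_\omega$. On each probability space $\Sigma\times\{k\}$, the conditional expectations of $h_\omega$ on $r$-cylinders all equal $c_\omega$ and converge a.e. to $h_\omega$ by martingale convergence. So $h_\omega=c_\omega$ $\lambda$-a.e. Thus $h(\omega,z)=\varphi(\omega)$ with $\varphi(\omega)=\int_{\Sigma\times\{0\}}h_\omega\,d\lambda$ measurable. Invariance of $h$ reads $\varphi=\varphi\circ T$ a.e., and $\varphi$ is constant by ergodicity of $T$.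

**Step (d): all functions.** By Hurewicz's theorem with $u=1_Y$, $\mu(Y)=1$, and (7), $a_n^{-1}S_nv\to\int v\,d\mu$ a.e. for every $v\in L^1$. So $f$ is pointwise dual ergodic with $a_n=\sqrt{8n/\pi}$. $\square$

## 4. A lower bound on $A$ forces linearly many visits during frozen stretches

Suppose $A$ has a uniform lower bound, in the weak sense that from every point of $A$ a definite amount of mass is seen within a bounded time $N$. Over a long frozen stretch of the clock, $L^j$ is composition with $R^j$, and the bound says that the $R$-orbit returns to $A$ within bounded time; at the new point the same applies, and so on. That gives a number of visits proportional to the length of the stretch. What must be excluded is the escape by trimming, that $A$ avoids the long frozen stretches. The lower bound itself excludes it: the set of $\omega$ under $A$ is then met by almost every backward clock orbit with bounded gaps, so it is met inside every long frozen stretch as well. (In Section 2, $D_*$ avoided long freezes, and its gaps were unbounded.)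

**Proposition 3.** Let $f(\omega,z)=(T\omega,B^{\omega_0}z)$ with a general fiber and general $p\in(0,1)$ as in Section 2. Let $v\in L^1(\mu)$, $v\ge0$, $A=\{v>0\}$, $\mu(A)>0$, $N\ge2$ and $\kappa>0$ be such that either

* (i) $\sum_{j=1}^{N-1}L^jv\ge\kappa$ a.e. on $A$; or
* (ii) $v=1_A$, $\kappa=1$, and $\sum_{j=1}^{N-1}L^j1_A>0$ a.e. on $A$.

Then for every $M\ge1$,
$$\operatorname{ess\,sup}_AS_{M+1}v\ \ge\ \kappa\,\Big\lfloor\frac M{N-1}\Big\rfloor.$$

*Proof.* Let $A_\omega$ be the $\omega$-section of $A$, and $D=\{\omega:\lambda(A_\omega)>0\}$. By Fubini $m(D)>0$.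

**Step 1: from a point of $D$, the backward clock orbit returns to $D$ within $N-1$ steps.** We claim $D\subset\bigcup_{j=1}^{N-1}T^jD$ mod $m$. Otherwise the set $D_1$ of those $\omega\in D$ with $T^{-j}\omega\notin D$ for all $1\le j\le N-1$ has $m(D_1)>0$. For $\omega\in D_1$ and such $j$, the function $v(T^{-j}\omega,\cdot)$ vanishes $\lambda$-a.e.; that is, $1_{D_1\times Z}\,(v\circ R^j)=0$ a.e. By (5), and because $\mathcal P_r$ commutes with multiplication by $1_{D_1\times Z}$, $L^jv=0$ a.e. on $D_1\times Z$ for $1\le j\le N-1$. But $\mu(A\cap(D_1\times Z))=\int_{D_1}\lambda(A_\omega)\,dm>0$, which contradicts (i) or (ii).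

**Step 2: the same from almost every point of $\Omega$.** Let $V=\bigcup_{j=0}^{N-2}T^jD$, so $TV=\bigcup_{j=1}^{N-1}T^jD$. By Step 1, $D\subset TV$ mod $m$, and $T^jD\subset TV$ for $1\le j\le N-2$. So $V\subset TV$ mod $m$. Since $m(V)=m(TV)<\infty$, $V=TV$ mod $m$. By ergodicity of $T$ and $m(V)>0$, $V=\Omega$ mod $m$. That is: for a.e. $\omega$, some $T^{-j}\omega$ with $0\le j\le N-2$ lies in $D$.

**Step 3: $D$ contains points with a long frozen past.** Let $E_K=\{\omega:\omega_{-i}=0,\ 1\le i\le K\}$, so $m(E_K)=(1-p)^K>0$, and put $D'=D\cap E_M$. For a.e. $\omega\in E_{M+N}$, take $0\le j\le N-2$ with $T^{-j}\omega\in D$. For $1\le i\le M$, $(T^{-j}\omega)_{-i}=\omega_{-i-j}=0$ because $i+j\le M+N$. So $T^{-j}\omega\in D'$. Thus $E_{M+N}\subset\bigcup_{j=0}^{N-2}T^jD'$ mod $m$, hence $m(D')>0$, and $A'=A\cap(D'\times Z)$ has positive measure.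

**Step 4: on a frozen stretch, $L^j$ is evaluation along the $R$-orbit.** Fix versions of all functions, with $v$ vanishing exactly off $A$ (and $v=1_A$ exactly in case (ii)). By (5) with $r=0$, there is a null set $\mathcal N$ off which $L^jv=v\circ R^j$ on $\{H_j=0\}$ for all $0\le j\le M$, and off which the inequality in (i), respectively (ii), holds on $A$. Since $R$ preserves $\mu$, a.e. $y$ satisfies $R^iy\notin\mathcal N$ for all $i\ge0$. Take such a $y=(\omega,z)\in A'$. If $i,j\ge0$ and $i+j\le M$, then $H_j(T^{-i}\omega)=\sum_{l=1}^j\omega_{-i-l}=0$, so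
$$L^jv(R^iy)=v(R^{i+j}y). \tag{9}$$

**Step 5: count greedily.** Put $j_0=0$; then $R^{j_0}y=y\in A$. Suppose $R^{j_i}y\in A$ and $j_i+N-1\le M$. By (9) and the hypothesis at the point $R^{j_i}y$,
$$\sum_{l=1}^{N-1}v(R^{j_i+l}y)\ge\kappa.$$
(In case (ii) the sum is positive and integer valued, hence $\ge1=\kappa$.) So some index in $(j_i,j_i+N-1]$ gives a point of $A$; let $j_{i+1}$ be the largest one. Since $v$ vanishes off $A$, the terms after $j_{i+1}$ contribute nothing, and
$$\sum_{j_i<l\le j_{i+1}}v(R^ly)\ge\kappa.$$
Continue until the first $r$ with $j_r>M-N+1$. All indices used are at most $M$. Since $j_r\le r(N-1)$, we get $r(N-1)>M-(N-1)$, so $r>\frac M{N-1}-1$ and therefore $r\ge\lfloor\frac M{N-1}\rfloor$. (If already $j_0>M-N+1$, then $r=0$, and also $\lfloor\frac M{N-1}\rfloor=0$.) The blocks $(j_i,j_{i+1}]$ are disjoint, so (9) with $i=0$ gives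
$$S_{M+1}v(y)=\sum_{l=0}^Mv(R^ly)\ge\kappa r\ge\kappa\Big\lfloor\frac M{N-1}\Big\rfloor.$$
This holds for a.e. $y\in A'$, and $\mu(A')>0$. $\square$

## 5. Linear growth against $\sqrt{8n/\pi}$: proof of Theorem 2

Let $f$ be the example of Section 2. By Section 3 it is conservative, ergodic and pointwise dual ergodic with $a_n=\sqrt{8n/\pi}$. From here on we use only $a_n\to\infty$ and $a_n=o(n)$.

**Step 1: no $v$ satisfies (4).** Suppose $v$ does, with $A=\{v>0\}$. Then $v$ is bounded on $A$: $v\le S_{n_0}v\le c_2a_{n_0}=:K$. Since $a_n\to\infty$, choose $N\ge\max(2,n_0)$ with $c_1a_N\ge K+1$. Then a.e. on $A$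
$$\sum_{j=1}^{N-1}L^jv=S_Nv-v\ge c_1a_N-K\ge1.$$
This is hypothesis (i) with $\kappa=1$. By Proposition 3 and the upper bound in (4),
$$\Big\lfloor\frac M{N-1}\Big\rfloor\le\operatorname{ess\,sup}_AS_{M+1}v\le c_2a_{M+1}\quad\text{for all }M\ge n_0.$$
Here $N$ is fixed and $M\to\infty$, so this contradicts $a_n=o(n)$.

**Step 2: no Darling–Kac set.** If $Y$ were one, then $\frac12\mu(Y)a_n\le S_n1_Y\le2\mu(Y)a_n$ a.e. on $Y$ for all large $n$, which is (4) with $v=1_Y$. Another choice of return sequence does not help, because any two are asymptotically equivalent. $\square$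

So not every pointwise dual ergodic transformation has a Darling–Kac set.

## 6. Which half of the Darling–Kac property survives

The two properties of $a_n$ used in Section 5 hold in general.

**Lemma 4.** If $f$ is pointwise dual ergodic and $\mu(X)=\infty$, then $a_n=o(n)$ and $a_n\to\infty$.

*Proof.* **Step 1: $a_n=o(n)$.** Let $0<\mu(C)<\infty$. By (1), $S_n1_C\le n$. Dividing by $a_n$ and letting $n\to\infty$ at a good point gives $\mu(C)\le\liminf n/a_n$, that is, $\limsup a_n/n\le1/\mu(C)$. And $\mu(C)$ may be taken arbitrarily large.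

**Step 2: recurrence.** Let $\mu(W)>0$ and let $U$ be the set of points of $W$ that never return to $W$. If $x\in f^{-i}U\cap f^{-j}U$ with $i<j$, then $f^ix\in U$ comes back to $W$ at time $j-i$, a contradiction. So $U$ is wandering, hence null. A point of $W$ that returns only finitely often lies in some $f^{-n}U$. So a.e. point of $W$ returns to $W$ infinitely often.

**Step 3: $a_n\to\infty$.** Let $v\in L^1$, $v>0$. If $\sum_jL^jv<\infty$ on a set of positive measure, there are $K<\infty$ and $W$ with $0<\mu(W)<\infty$ and $\sum_jL^jv\le K$ on $W$. Then $\int v\sum_j1_W\circ f^j\,d\mu=\int_W\sum_jL^jv\,d\mu\le K\mu(W)<\infty$, so $\sum_j1_W\circ f^j<\infty$ a.e., contradicting Step 2. Hence $S_nv\uparrow\infty$ a.e., and $a_n\sim S_nv/\int v\to\infty$. $\square$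

**Theorem 5.** (a) Every pointwise dual ergodic $f$ has a set $A$, $\mu(A)\in(0,\infty)$, with
$$\lim_{n\to\infty}\operatorname{ess\,sup}_X\frac{S_n1_A}{a_n}=\lim_{n\to\infty}\operatorname{ess\,sup}_A\frac{S_n1_A}{a_n}=\mu(A).$$

(b) For the $f$ of Theorem 2, and for every pointwise dual ergodic $f$ on an infinite measure space of the form considered in Proposition 3, every set $A$ with $\mu(A)\in(0,\infty)$ satisfies exactly one of the following:

* for every $n\ge1$, $\operatorname{ess\,inf}_AS_n1_A=1$, attained on a subset of $A$ of positive measure;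
* $\liminf_n\frac1n\operatorname{ess\,sup}_AS_n1_A>0$, and for all large $n$, $S_n1_A>1$ a.e. on $A$.

In particular, for each set $A$ as in (a) the first alternative holds.

*Proof.* Part (a) is Lemma 1.

**Step 1 of (b): at least one alternative holds.** On $A$ we always have $S_n1_A\ge1$, with $S_n1_A-1=\sum_{j=1}^{n-1}L^j1_A$. If for every $N\ge2$ the set $\{y\in A:\sum_{j=1}^{N-1}L^j1_A(y)=0\}$ has positive measure, this is the first alternative (the case $n=1$ is trivial). Otherwise, for some $N\ge2$ hypothesis (ii) of Proposition 3 holds. Then $\operatorname{ess\,sup}_AS_{M+1}1_A\ge\lfloor\frac M{N-1}\rfloor$ for all $M\ge1$, so the liminf is at least $\frac1{N-1}>0$. Also $S_n1_A\ge S_N1_A>1$ a.e. on $A$ for $n\ge N$. This is the second alternative.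

**Step 2 of (b): not both.** The second alternative says $S_n1_A>1$ a.e. on $A$ for large $n$; the first says $S_n1_A=1$ on a subset of positive measure.

**Step 3: sets as in (a).** For these, $\operatorname{ess\,sup}_AS_n1_A=O(a_n)=o(n)$ by Lemma 4, which excludes the second alternative. $\square$

In Section 2, $A_*$ is an instance of the first alternative and $Y$ of the second. For the maps in (b), the point where the Egorov argument of Section 1 stopped is a real obstruction: the set $A$ that it builds has the optimal upper bound, and $\operatorname{ess\,inf}_AS_n1_A=1$ for every $n$.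

## 7. Other fibers and the range of return sequences

The random walk enters Section 3 only through its return sequence and a mixing property. We name the latter.

**Definition (exact).** A measure preserving map $B$ of $(Z,\mathcal B,\lambda)$ is exact if every set in $\bigcap_kB^{-k}\mathcal B$ is null or conull.

The random walk of Section 1 is exact. If $h$ is an indicator that is $B^{-n}\mathcal B$-measurable for all $n$, write $h=h_n\circ B^n$; then $|\int hw\,d\lambda|=|\int h_nP^nw\,d\lambda|\le\|P^nw\|_1$, and Step (c) of Section 3 shows that $h$ is constant. An invertible map (with measurable inverse) has $B^{-k}\mathcal B=\mathcal B$, so it is not exact unless all sets are null or conull.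

**Definition (regular variation).** A positive sequence $\alpha_n$ is regularly varying of index $\beta$ if $\alpha_{\lfloor cn\rfloor}/\alpha_n\to c^\beta$ for each $c>0$. For example, $n^{1/2}\log(n+1)$ has index $\frac12$, and $\log(n+1)$ has index $0$. By the uniform convergence theorem, the convergence is uniform for $c$ in compact subsets of $(0,\infty)$.

**Theorem 6.** (a) Let $B$ be an exact, conservative, pointwise dual ergodic transformation of an infinite $\sigma$-finite space $(Z,\lambda)$ with regularly varying return sequence $\alpha_n$ of index $\beta$. Then, for every $p\in(0,1)$, $f(\omega,z)=(T\omega,B^{\omega_0}z)$ is pointwise dual ergodic with $a_n\sim p^{\beta-1}\alpha_n$, and there is no $v\in L^1$, $v\ge0$, $v\not\equiv0$, with $c_1a_n\le S_nv\le c_2a_n$ a.e. on $\{v>0\}$ for all large $n$ ($0<c_1\le c_2<\infty$). In particular $f$ has no Darling–Kac set.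

(b) Consequently, for every $\beta\in[0,1)$ and every positive nondecreasing regularly varying sequence $a_n\to\infty$ of index $\beta$, there is a pointwise dual ergodic transformation with return sequence $a_n$ and no Darling–Kac set.

For the random walk with $p=\beta=\frac12$ and $\alpha_n=2\sqrt{n/\pi}$, the formula gives $\sqrt2\cdot2\sqrt{n/\pi}=\sqrt{8n/\pi}$, as in Theorem 2. There the values $q_r(k)$ were regular enough to be summed term by term. In general only the partial sums of $P^rw$ are controlled, and the clock must be averaged against irregular weights.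

*Proof of (a).* Take $w\in L^1\cap L^\infty(\lambda)$, $w\ge0$, $\int w=1$, and $u(\omega,z)=w(z)$.

**Step 1: sort the sum by the number of ticks.** By (5), $S_nu(\omega,z)=\sum_{j<n}P^{H_j(\omega)}w(z)$. Let $t_r(\omega)=\#\{j\ge0:H_j(\omega)=r\}$. This is the waiting time from the $r$-th to the $(r+1)$-th one in the independent sequence $\omega_{-1},\omega_{-2},\dots$. So under $m$ the $t_r$ are i.i.d. geometric on $\{1,2,\dots\}$ with mean $1/p$ and finite variance. For $j<n$ the values $H_j$ run from $0$ to $H_{n-1}$, all but the last with full multiplicity, so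
$$\sum_{r<H_{n-1}}t_rP^rw\ \le\ S_nu\ \le\sum_{r\le H_{n-1}}t_rP^rw. \tag{10}$$

**Step 2: a weighted law of large numbers.** Let $w_r=P^rw(z)$ and $W_r=\sum_{i\le r}w_i$. For $\lambda$-a.e. $z$ we have $w_r\in[0,\|w\|_\infty]$ for all $r$ by (1), and, $B$ being pointwise dual ergodic, $W_r\sim\alpha_{r+1}\sim\alpha_r$. Also $\alpha_r\to\infty$ by Lemma 4 applied to $B$. Fix such a $z$, and let $r_0$ be the first $r$ with $W_r>0$. For $r>r_0$,
$$\frac{w_r}{W_r^2}\le\frac{W_r-W_{r-1}}{W_rW_{r-1}}=\frac1{W_{r-1}}-\frac1{W_r},$$
so $\sum_{r\ge r_0}w_r/W_r^2<\infty$, and therefore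
$$\sum_{r\ge r_0}\frac{\mathrm{Var}(w_rt_r)}{W_r^2}\le\mathrm{Var}(t_0)\,\|w\|_\infty\sum_{r\ge r_0}\frac{w_r}{W_r^2}<\infty.$$
By Kolmogorov's convergence theorem $\sum_{r\ge r_0}w_r(t_r-\frac1p)/W_r$ converges $m$-a.e. Kronecker's lemma, with $W_r\uparrow\infty$, gives $W_n^{-1}\sum_{r\le n}w_r(t_r-\frac1p)\to0$. So $\sum_{r\le n}w_rt_r\sim W_n/p\sim\alpha_n/p$ for $m$-a.e. $\omega$. By Fubini this holds for $\mu$-a.e. $(\omega,z)$.

**Step 3: insert the clock.** Since $H_n\sim pn$ a.e., the uniform convergence theorem gives $\alpha_{H_{n-1}-1}\sim\alpha_{H_{n-1}}\sim p^\beta\alpha_n$. So both sides of (10) are asymptotic to $p^{-1}p^\beta\alpha_n$: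
$$S_nu\sim p^{\beta-1}\alpha_n=:a_n\quad\text{a.e.} \tag{11}$$

**Step 4: conservativity.** If $W$ is wandering, then $\int_WS_nu\,d\mu=\int u\sum_{j<n}1_W\circ f^j\,d\mu\le\int u\,d\mu=1$ for all $n$, while $S_nu\uparrow\infty$ a.e. by (11). So $\mu(W)=0$.

**Step 5: ergodicity.** Let $h=1_C=h\circ f$ a.e. For a.e. $\omega$ and all $n$, $h_\omega=h_{T^n\omega}\circ B^{G_n(\omega)}$ $\lambda$-a.e. Since $G_n(\omega)\to\infty$, the set with indicator $h_\omega$ agrees mod $\lambda$ with a set $C_k\in B^{-k}\mathcal B$ for infinitely many $k$. Hence it does so for all $k$, as the $\sigma$-algebras $B^{-k}\mathcal B$ decrease. It then agrees mod $\lambda$ with $\limsup_kC_k$. For each $K$, $\limsup_kC_k$ depends only on the $C_k$ with $k\ge K$, which lie in $B^{-K}\mathcal B$; so it belongs to $\bigcap_KB^{-K}\mathcal B$, and it is null or conull by exactness. Thus $h_\omega$ is a.e. constant, $h(\omega,z)=\varphi(\omega)$ with $\varphi(\omega)=\int h_\omega w\,d\lambda$. Then $\varphi=\varphi\circ T$ a.e., and $\varphi$ is constant by ergodicity of $T$.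

**Step 6: conclusion.** By Hurewicz's theorem, (11) and $\int u=1$, $f$ is pointwise dual ergodic with return sequence $a_n$. Since $a_n\to\infty$ and $a_n=o(n)$ by Lemma 4, the argument of Section 5 applies word for word. $\square$

*Proof of (b).* It remains to produce fibers. We use a countdown chain: from $0$ jump to a random height, then descend by unit steps. The tail of the jump is tuned so that the return sequence comes out right. Fix $p\in(0,1)$, and put $\alpha_n=p^{1-\beta}a_n$ and $c=1/(\Gamma(1-\beta)\Gamma(1+\beta))$.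

**Step 1: the chain.** Let $\tau$ be an $\mathbb N$-valued random variable with $\mathbb P(\tau>0)=1$ and $\mathbb P(\tau>n)=\min(\frac12,c/\alpha_n)$ for $n\ge1$. This is a valid tail because $\alpha_n$ is nondecreasing and tends to infinity. Let $Q$ be the chain on $\mathbb N_0$ with $Q(0,k)=\mathbb P(\tau=k+1)$ for $k\ge0$ and $Q(k,k-1)=1$ for $k\ge1$. Its properties:

* It is irreducible: every state leads down to $0$, and $\mathbb P(\tau>n)>0$ for all $n$, so $0$ leads to arbitrarily high states and from there to every state below.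
* It is aperiodic, since $Q(0,0)=\mathbb P(\tau=1)\ge\frac12$.
* It is recurrent: the return time to $0$ is $\tau<\infty$.
* The measure $\pi(k)=\mathbb P(\tau>k)$ is invariant, since $\pi(0)Q(0,k)+\pi(k+1)Q(k+1,k)=\mathbb P(\tau=k+1)+\mathbb P(\tau>k+1)=\pi(k)$, and $\pi(0)=1$.
* It is null: $\sum_k\pi(k)=\infty$, because $\sum1/\alpha_n=\infty$ when $\beta<1$.

Let $B$ be the one-sided Markov shift with the measure $\lambda$ determined by $(\pi,Q)$. It preserves $\lambda$, which is infinite, and $\sigma$-finite because $\lambda([k])=\pi(k)<\infty$.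

**Step 2: $B$ is exact.** Let $C=[s_0\dots s_r]$ with $\lambda(C)>0$ and $n\ge r$. Then $P^n(1_C/\lambda(C))$ is the density of the law of $B^nx$ when $x$ is drawn from $\lambda$ conditioned on $C$, that is, of the chain with initial distribution $Q^{n-r}(s_r,\cdot)$. For two such cylinders $C',C''$ with the same $r$, ending in $s',s''$,
$$\Big\|P^n\Big(\frac{1_{C'}}{\lambda(C')}-\frac{1_{C''}}{\lambda(C'')}\Big)\Big\|_1=\|Q^{n-r}(s',\cdot)-Q^{n-r}(s'',\cdot)\|_1\to0$$
by Orey's theorem (S. Orey, *An ergodic theorem for Markov chains*, 1962), valid for irreducible aperiodic recurrent chains. Let $h$ be an indicator that is $B^{-n}\mathcal B$-measurable for all $n$. As noted after the definition of exactness, $|\int hw\,d\lambda|\le\|P^nw\|_1$ for all $n$. So $h$ has equal averages over all such cylinders with the same $r$, and the common value does not depend on $r$. By martingale convergence on each $[s_0]$, $h$ is constant. Thus $B$ is exact, and in particular ergodic.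

**Step 3: $B$ is conservative.** By the computation in Section 1, $P^n1_{[0]}(x)=Q^n(0,x_0)/\pi(x_0)$. By recurrence and irreducibility, $\sum_nQ^n(0,x_0)=\infty$. If $W$ is wandering, then $\int_W\sum_{k<n}P^k1_{[0]}\,d\lambda\le\lambda([0])=1$ for all $n$, so $\lambda(W)=0$.

**Step 4: $B$ is pointwise dual ergodic.** Doeblin's ratio limit theorem for recurrent irreducible chains gives $\sum_{k<n}Q^k(0,s)\big/\sum_{k<n}Q^k(0,0)\to\pi(s)/\pi(0)$. So
$$\sum_{k<n}P^k1_{[0]}\sim U_n:=\sum_{k<n}Q^k(0,0)\quad\text{everywhere.}$$
Since $\lambda([0])=1$, Hurewicz's theorem shows that $B$ is pointwise dual ergodic with return sequence $U_n$.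

**Step 5: $U_n\sim\alpha_n$.** The return times to $0$ are sums of independent copies of $\tau$, so for $0\le s<1$
$$\sum_nQ^n(0,0)s^n=\frac1{1-\mathbb E s^\tau}=\Big[(1-s)\sum_n\mathbb P(\tau>n)s^n\Big]^{-1}.$$
Recall Karamata's theorem: for $c_n\ge0$, $\rho\ge0$ and $\ell$ slowly varying, $\sum_{k\le n}c_k\sim n^\rho\ell(n)/\Gamma(1+\rho)$ if and only if $\sum c_ns^n\sim(1-s)^{-\rho}\ell(\frac1{1-s})$ as $s\uparrow1$. Write $\alpha_{\lfloor x\rfloor}=x^\beta\ell(x)$. Then $\mathbb P(\tau>n)\sim c\,n^{-\beta}/\ell(n)$, of index $-\beta>-1$, so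
$$\sum_{k\le n}\mathbb P(\tau>k)\sim\frac{c\,n^{1-\beta}}{(1-\beta)\,\ell(n)}.$$
The Abelian direction with $\rho=1-\beta$, and $\Gamma(2-\beta)=(1-\beta)\Gamma(1-\beta)$, give
$$\sum_n\mathbb P(\tau>n)s^n\sim c\,\Gamma(1-\beta)\,\frac{(1-s)^{-(1-\beta)}}{\ell(\frac1{1-s})}.$$
Hence
$$\sum_nQ^n(0,0)s^n\sim\frac{(1-s)^{-\beta}\,\ell(\frac1{1-s})}{c\,\Gamma(1-\beta)}.$$
The Tauberian direction with $\rho=\beta$ gives
$$U_n\sim\frac{\alpha_n}{c\,\Gamma(1-\beta)\Gamma(1+\beta)}=\alpha_n.$$

**Step 6: apply (a).** $B$ is exact, conservative and pointwise dual ergodic on an infinite $\sigma$-finite space, with regularly varying return sequence $\alpha_n$ of index $\beta$. By (a), $f$ is pointwise dual ergodic with return sequence $p^{\beta-1}\alpha_n=a_n$, and it has no Darling–Kac set. $\square$
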